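# Finite-dimensional algebras with involution: the limit of $\sqrt[n]{c_n^*}$ exists

## 1. A three-dimensional algebra with $2^{n-1}-1$ multilinear products

Throughout, $\Phi$ is a field and algebras are not assumed to be associative. Take the algebra with basis $p,q,z$ and
$$p^2=p,\qquad q^2=q,\qquad pq=qp=z,\qquad \text{all products involving } z \text{ equal to } 0 .$$
It is commutative but not associative: $(pp)q=z$, while $p(pq)=pz=0$. Multiply $n$ general elements $a_1,\dots,a_n$, in all orders and with all bracketings. How many linearly independent functions of $(a_1,\dots,a_n)$ do we get?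

Write $a_i=s_ip+t_iq+r_iz$, and for a set $I$ of indices put $S_I=\prod_{i\in I}s_i$, $T_I=\prod_{i\in I}t_i$. Any product of the $a_i$, $i\in I$, has the form $S_Ip+T_Iq+(\dots)z$, because modulo $z$ the algebra is $\Phi\oplus\Phi$. If $|I|\ge2$ and the outermost multiplication splits $I=I_1\sqcup I_2$, then the $z$-parts of the two factors are killed, and the product is
$$S_Ip+T_Iq+\big(S_{I_1}T_{I_2}+T_{I_1}S_{I_2}\big)z. \tag{1}$$
So the function depends only on the unordered partition $\{I_1,I_2\}$ of $I$ into two nonempty parts. Different partitions involve disjoint sets of coordinate monomials in the coefficient of $z$, so the functions are independent. For $n\ge2$ there are exactly $2^{n-1}-1$ of them, and the $n$th root of this number tends to $2$.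

For $n\ge 2$, if we replace $pq=qp=z$ by $pq=qp=0$, the only product is $S_Ip+T_Iq$: one function for every $n$. A vector that annihilates everything has moved the growth rate from $1$ to $2$. We call the original algebra **Example 1**.

## 2. Codimensions with an involution, and a growth rate of $3/\sqrt[3]{4}$

Now let $\Phi$ have characteristic zero.

**Definition.** An *involution* on $A$ is a linear map $*\colon A\to A$ with $(ab)^*=b^*a^*$ and $(a^*)^*=a$. Let $A^+$ and $A^-$ be the subspaces of symmetric ($a^*=a$) and skew-symmetric ($a^*=-a$) elements; then $A=A^+\oplus A^-$. A *$*$-polynomial* is a nonassociative polynomial in symmetric variables $x_1,x_2,\dots$ and skew-symmetric variables $y_1,y_2,\dots$. Let $P^*_{k,n-k}$ be the space of multilinear $*$-polynomials in $x_1,\dots,x_k,y_1,\dots,y_{n-k}$. Such an $f$ is a *$*$-identity* of $A$ if it vanishes under all evaluations $x_i\mapsto A^+$, $y_j\mapsto A^-$. With $\mathrm{Id}^*(A)$ the set of $*$-identities, put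
$$c^*_{k,n-k}(A)=\dim\frac{P^*_{k,n-k}}{P^*_{k,n-k}\cap\mathrm{Id}^*(A)},\qquad c_n^*(A)=\sum_{k=0}^n\binom nk c^*_{k,n-k}(A).$$

In other words, $c^*_{k,n-k}(A)$ is the dimension of the space of functions on $(A^+)^k\times(A^-)^{n-k}$ given by multilinear $*$-polynomials. The algebra of Example 1 is commutative, so the identity map is an involution on it. Then $A^-=0$, only $k=n$ contributes, and $c^*_n=2^{n-1}-1$ for $n\ge2$.

**Example 2.** Let $A$ have basis $u,v,p_0,p_1,p_2$, with nonzero products of basis vectors
$$p_0v=p_1=-vp_0,\qquad p_1u=p_2=-up_1,\qquad p_2u=p_0=-up_2 .$$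
Let $u,p_0,p_1$ be symmetric and $v,p_2$ skew-symmetric. We check that this is an involution: $v^*p_0^*=-vp_0=p_1=(p_0v)^*$; $u^*p_1^*=up_1=-p_2=(p_1u)^*$; $u^*p_2^*=-up_2=p_0=(p_2u)^*$. The reversed products follow by anticommutativity, and if two basis vectors multiply to $0$ they do so in both orders.

Put $Q=\langle p_0,p_1,p_2\rangle$ ("states") and $U=\langle u,v\rangle$ ("inputs"). Then $AA\subset Q$ and $QQ=UU=0$. Right multiplication by inputs moves the states around a cycle: $p_0\xrightarrow{v}p_1\xrightarrow{u}p_2\xrightarrow{u}p_0$, and the other transitions are $0$. A product of two products is $0$, so up to sign a nonzero monomial of degree $n\ge2$ is $(\cdots((a_{i_1}a_{i_2})a_{i_3})\cdots)a_{i_n}$. Its value is a sum of terms in which one $a_i$ contributes its state part and all others contribute their input parts. A symmetric variable has input part in $\Phi u$, a skew one in $\Phi v$. So a term starting at $p_s$ is nonzero only if the sequence of the $n-1$ inputs is a segment of the periodic word $\dots vuuvuu\dots$ starting at the place that $p_s$ prescribes; the result is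 then $p_{s+n-1}$, with index modulo $3$.

Consequently all functions in question, for fixed $k$, lie in the span of the $3n$ functions "(coordinate of $a_i$ at $p_s$) times (input coordinates of the other $a_j$) times $p_{s+n-1}$". So $c^*_{n-m,m}\le3n$. Moreover, $n-1$ consecutive letters of the periodic word contain $\lfloor\frac{n-1}3\rfloor$ or $\lceil\frac{n-1}3\rceil$ letters $v$, and the state variable adds at most one skew variable. So $c^*_{n-m,m}=0$ unless $\frac{n-1}3-1<m<\frac{n-1}3+2$, which leaves at most three values of $m$. On the other hand, starting at $x_1=p_0$ and feeding $v,u,u,v,\dots$ gives a nonzero value, so $c^*_{n-m,m}\ge1$ for $m=\lceil\frac{n-1}3\rceil$. Hence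
$$\binom n{\lceil (n-1)/3\rceil}\le c_n^*(A)\le 3n\sum_{|m-\frac{n-1}3|<2}\binom nm .$$
If $m/n\to\frac13$, then $\binom nm^{1/n}\to 3/2^{2/3}$ by Stirling's formula. So $\sqrt[n]{c^*_n(A)}\to 3/\sqrt[3]{4}\approx1.89$.

In both examples the roots converge. In general, if $d=\dim A<\infty$, then $c_n^*(A)\le d^{n+1}$ (this will be visible in Section 3), so the sequence $\sqrt[n]{c_n^*(A)}$ is bounded; but a bounded sequence may oscillate. Define $\exp^*(A)=\lim_n\sqrt[n]{c_n^*(A)}$ whenever the limit exists. Repovš and Zaicev, in "On existence of PI-exponent of algebras with involution", arXiv:2210.10589 (2022), state the conjecture that it exists for every finite-dimensional algebra with involution. The subject of these notes is the proof that it does.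

**Theorem A.** For every finite-dimensional algebra $A$ with involution over a field of characteristic $0$, the limit $\exp^*(A)=\lim_n\sqrt[n]{c_n^*(A)}$ exists.

## 3. Replacing the involution by a decomposition into subspaces

The proof uses only the vector space decomposition $A=A^+\oplus A^-$. So let $\Phi$ now be any field, $A$ a finite-dimensional $\Phi$-algebra, and $A=\bigoplus_{\varepsilon\in E}A_\varepsilon$ a decomposition into subspaces, with $E$ finite and projections $\pi_\varepsilon$.

**Definition.** For a finite set $I\ne\emptyset$, a *monomial on $I$* is a planar binary tree whose leaves are labelled bijectively by $I$ and decorated by elements of $E$. It defines a multilinear map $A^I\to A$: evaluate the tree, a leaf $i$ decorated $\varepsilon$ having the value $\pi_\varepsilon(a_i)$. Let $W(I)$ be the span of these maps, and $c_n=c_n(A,E)=\dim W([n])$ with $[n]=\{1,\dots,n\}$.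

For instance, when $E=\{+,-\}$, the tree $(1_+\,2_-)\,3_+$ is the map $(a_1,a_2,a_3)\mapsto(\pi_+(a_1)\pi_-(a_2))\pi_+(a_3)$. We identify a monomial with its map. We also allow *undecorated* leaves: since $a=\sum_\varepsilon\pi_\varepsilon(a)$, such a tree is a sum of monomials. Since $W([n])\subset\mathrm{Hom}(A^{\otimes n},A)$, we have $c_n\le d^{n+1}$ with $d=\dim A$.

$A$ is *nilpotent* if for some $n$ all products of $n$ elements, in every bracketing, vanish; that is, if $c_n=0$ for some $n\ge1$. Then $c_m=0$ for all $m\ge n$, because a tree with more than one leaf has two sibling leaves, which can be merged into one.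

**Theorem B.** In this setting, with $A\ne0$:

1. $\exp(A,E)=\lim_n\sqrt[n]{c_n}$ exists.
2. It is $0$ if $A$ is nilpotent (then $c_n=0$ for large $n$). Otherwise it lies in $[1,\dim A]$.
3. If $A$ is not nilpotent, there are $B,b$ with $c_n\le B(n+1)^b\exp(A,E)^n$ for all $n\ge1$. In particular, either $(c_n)$ is polynomially bounded or $\exp(A,E)>1$.
4. If $\Phi$ is algebraically closed, $\exp(A,E)=\max\{\alpha_\Gamma:X_\Gamma\ne0\}$, where the numbers $\alpha_\Gamma$ are defined in Section 6 and the ideals $X_\Gamma$ in Section 7.

**Theorem B implies Theorem A.** If $A=0$, all $c_n^*$ are $0$. Let $A\ne0$, $E=\{+,-\}$, $A_\pm=A^\pm$. For $\varepsilon\in E^n$ let $W_\varepsilon\subset W([n])$ be the span of the monomials with decoration $\varepsilon$. Precomposition with $\pi_{\varepsilon_1}\otimes\dots\otimes\pi_{\varepsilon_n}$ is the identity on $W_\varepsilon$ and kills $W_{\varepsilon'}$ for $\varepsilon'\ne\varepsilon$. Hence $W([n])=\bigoplus_\varepsilon W_\varepsilon$. A function in $W_\varepsilon$ factors through these projections, so restriction to $\prod_iA_{\varepsilon_i}$ is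 injective on $W_\varepsilon$. After renaming variables, the restricted space is the space of functions given by multilinear $*$-polynomials, so $\dim W_\varepsilon=c^*_{k,n-k}(A)$, where $k$ is the number of signs $+$. Summing over $\varepsilon$, $c_n=\sum_k\binom nkc^*_{k,n-k}(A)=c_n^*(A)$. $\square$

**Reduction to an algebraically closed field.** The number $c_n$ is the rank of a matrix over $\Phi$: its rows are indexed by monomials, and its entries are the coordinates of their values on tuples of basis elements. Rank does not change under field extension, so $c_n$ does not change when $A$ and the $A_\varepsilon$ are extended to an algebraic closure. Nilpotency and $\dim A$ do not change either. **From now on the ground field $K$ is algebraically closed, $A\ne0$, and $d=\dim A$.**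

We write $u_n\preceq v_n$ if $u_n\le B(n+1)^bv_n$ with constants $B,b\ge0$ independent of $n$. Polynomial factors disappear under $n$th roots. The relation is transitive, and finite sums of sequences $\preceq v_n$ are $\preceq v_n$.

## 4. Inserting two functions into a product, and what is lost

The standard tool for limits of $n$th roots is Fekete's lemma: if $\ell_{n+m}\ge\ell_n+\ell_m$ for all $n,m\ge1$, then $\ell_n/n$ has a limit (finite or $+\infty$). It tolerates small errors, so an inequality
$$c_nc_m\le B(n+m+1)^b\,c_{n+m}$$
with all $c_n\ge1$ would suffice. How would one prove it? For disjoint $I,I'$ with $n$ and $m$ elements, $W(I)\otimes W(I')$ is a space of functions with values in $A\otimes A$, of dimension $c_nc_m$. Choose trees with two free places and constants elsewhere, and insert $f\in W(I)$ and $f'\in W(I')$ in the two places. The resulting functions are obtained from elements of $W(I\sqcup I'\sqcup\text{constants})$. If finitely many such insertions were jointly injective on $W(I)\otimes W(I')$, we would have the inequality, up to a bounded shift of the index.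

In Example 2 this stops completely. For $n,m\ge2$ all functions in $W(I)$ and $W(I')$ have values in the ideal $Q$. In any tree in which both are inserted, look at the node where the two branches meet: it multiplies two elements of $Q$, and $QQ=0$. Every insertion kills everything.

A second guess is to cut $A$ into irreducible pieces by a composition series of ideals and to take the largest growth rate of a piece. Example 1 refutes this. Its pieces $\langle p\rangle,\langle q\rangle,\langle z\rangle$ are one-dimensional. The first two give growth $1$ and the third gives nothing, while the true growth rate is $2$. The formula (1) shows why: in the coefficient $S_{I_1}T_{I_2}$ of $z$ the first two pieces act at the same time, on a freely chosen partition of the variables.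

Both observations point in the same direction. In Example 2, elements of $Q$ cannot be multiplied, but the *operators* $R_u,R_v$ on $Q$ can be composed, and we shall see that they generate all of $M_3(K)$, an associative simple algebra, in which insertions $x\otimes y\mapsto xwy$ lose nothing. So we shall count operator words instead of elements; by Example 1, we must allow several simple blocks acting simultaneously; and we must decide which sets of blocks can do so within $A$.

## 5. The multiplication algebra and its matrix blocks

Let $L_a,R_a$ be left and right multiplication by $a$, and let $M\subset\mathrm{End}_KA$ be the unital (associative) algebra generated by them. The $M$-submodules of $A$ are exactly the ideals of $A$. Let $J=\mathrm{rad}\,M$ and fix $\mu$ with $J^\mu=0$.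

By Wedderburn's principal theorem, $M=S\oplus J$ with a subalgebra $S=\bigoplus_{\beta\in C}S_\beta$, where each $S_\beta$ is a full matrix algebra over $K$ with unit $e_\beta$. We have $1\in S$: the unit $1_S$ of $S$ maps to the unit of $M/J$, so $1-1_S$ is an idempotent in the nilpotent ideal $J$, hence $0$. The projection along $J$ is a homomorphism $\sigma:M\to S$; its components are homomorphisms $\sigma_\beta:M\to S_\beta$. We call the elements of $C$ *blocks*.

**Definition.** A block $\beta$ is *trivial* if $\sigma_\beta(L_a)=\sigma_\beta(R_a)=0$ for all $a\in A$. Let $C'$ be the set of nontrivial blocks.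

**Example 1, continued.** Write $E_{xy}$ for the operator $y\mapsto x$ that kills the other basis vectors. Then $L_p=R_p=E_{pp}+E_{zq}$, $L_q=R_q=E_{qq}+E_{zp}$, $L_z=0$, and $L_p^2=E_{pp}$, $L_q^2=E_{qq}$. So $M$ is spanned by $E_{pp},E_{qq},E_{zz},E_{zp},E_{zq}$, with $J=\langle E_{zp},E_{zq}\rangle$ and $J^2=0$. There are three one-dimensional blocks, with units $e_1=E_{pp}$, $e_2=E_{qq}$, $e_3=E_{zz}$. Here $\sigma_1(L_a)$ and $\sigma_2(L_a)$ are the $p$- and $q$-coordinates of $a$, and block $3$ is trivial. So $C'=\{1,2\}$.

**Example 2, continued.** With $E_{ij}:p_j\mapsto p_i$, the operators $R_v=E_{10}$ and $R_u=E_{21}+E_{02}$ kill $U$. We have $R_uR_v=E_{20}$, $R_u^2=E_{01}$, $R_u^2R_v=E_{00}$, $R_vR_u^2=E_{11}$, $R_vR_u=E_{12}$, $R_uE_{12}=E_{22}$, $R_uE_{11}=E_{21}$, $R_uE_{22}=E_{02}$. So they generate all $E_{ij}$. The operators $L_a,R_a$ map $A$ into $Q$, and $R_{p_i}=-L_{p_i}$ kills $Q$. Hence $M=S_\beta\oplus K(1-e_\beta)\oplus J$, where $S_\beta\cong M_3(K)$ acts on $Q$ and kills $U$, $e_\beta$ is the projection to $Q$ along $U$, and $J$ consists of operators $U\to Q$ that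 kill $Q$. The second block is trivial, so $C'=\{\beta\}$.

**Operator words.** For a finite set $I$, let $G(I)$ be the span of the maps $A^I\to M$ of the form $w_1\cdots w_l$ ("words"), where each letter $w_j$ is $L_{h_j}$ or $R_{h_j}$ with $h_j$ a monomial on a set $I_j\ne\emptyset$, and $I=\bigsqcup I_j$. The empty word occurs only for $I=\emptyset$, and $G(\emptyset)=K1$. For disjoint sets,
$$W(I)W(I')\subset W(I\sqcup I'),\quad G(I)G(I')\subset G(I\sqcup I'),\quad G(I)W(I')\subset W(I\sqcup I').$$
For example, $L_{a_1}R_{a_2a_3}$ is a word on $\{1,2,3\}$, and it sends $a_4$ to $a_1(a_4(a_2a_3))$.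

A *word in constants* is a (possibly empty) product of operators $L_b,R_b$ with $b\in A$; these words span $M$. A *specialization* of a multilinear map is obtained by setting some variables equal to fixed constants. For given constants this is a linear operation, so it does not increase the dimension of a space of maps. A word in constants of length $t$ is a specialization of a word with $t$ undecorated leaves.

## 6. Tensors of operator words: growth that Fekete's lemma can handle

**Definition.** For a finite sequence $\vec\beta=(\beta_1,\dots,\beta_k)$ in $C'$ let $S_{\vec\beta}=\bigotimes_jS_{\beta_j}$ ($=K$ if $k=0$). Let $D_{\vec\beta}(I)$ be the span of the maps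
$$\bigotimes_{j=1}^k\sigma_{\beta_j}(g_j):A^I\to S_{\vec\beta},\qquad g_j\in G(I_j),\quad I=\bigsqcup_{j=1}^kI_j\quad(\text{empty } I_j\text{ allowed}),$$
and put $a_n(\vec\beta)=\dim D_{\vec\beta}([n])$. For $\Gamma\subset C'$ let $S_\Gamma,D_\Gamma,a_n(\Gamma)$ be the objects for a sequence listing each $\beta\in\Gamma$ once; the order is immaterial.

So each block receives its own share $I_j$ of the variables and its own word. Note $a_0=1$, $a_n(\emptyset)=0$ for $n\ge1$, and $a_n(\vec\beta)\le d^n\dim S_{\vec\beta}$.

In Example 1, $\sigma_1(L_h)=S_I$ for every monomial $h$ on $I$, so $D_{\{1\}}(I)=KS_I$ and $a_n(\{1\})=1$; likewise for block $2$. But $D_{\{1,2\}}(I)$ is spanned by all $S_{I_1}T_{I_2}$, so $a_n(\{1,2\})=2^n$.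

In Example 2, a letter $L_h$ or $R_h$ with $\deg h\ge2$ kills $Q$, so $\sigma_\beta$ kills it. The surviving words are products of $R_u$'s and $R_v$'s times coordinates. For $n=3t$ and a fixed decoration with exactly $t$ signs $-$, the orderings following the cycle from $p_0$, $p_1$, $p_2$ begin with $vu$, $uu$, $uv$, so they are distinct and give $E_{00},E_{11},E_{22}$; every other ordering and every other decoration gives $0$. So $a_{3t}(\{\beta\})=3\binom{3t}t$.

**Lemma 1 (one more variable costs a polynomial factor).** $a_{n+1}(\vec\beta)\preceq a_n(\vec\beta)$, hence $a_{n+t}(\vec\beta)\preceq a_n(\vec\beta)$ for fixed $t\ge0$. Likewise $c_{n+t}\preceq c_n$ for $n\ge1$.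

*Proof.* If $k=0$, then $a_{n+1}=0$. Let $k\ge1$. $D_{\vec\beta}([n+1])$ is spanned by the functions $\bigotimes_j\sigma_{\beta_j}(g_j)$ with words $g_j$. We show that each of these lies in one of polynomially many subspaces of dimension $\le a_n(\vec\beta)$.

Suppose some letter involves a monomial of degree $\ge2$. That monomial has two sibling leaves $i,j$, decorated $\varepsilon,\delta$. Then our function arises from a function in $D_{\vec\beta}(([n+1]\setminus\{i,j\})\sqcup\{o\})$, in which $o$ is an undecorated leaf, by the substitution $a_o=\pi_\varepsilon(a_i)\pi_\delta(a_j)$. There are at most $n(n+1)|E|^2$ such substitutions; each is linear and so yields a space of dimension $\le a_n(\vec\beta)$.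

Otherwise all letters have degree $1$. Some word $g_j$ is nonempty; let $L_{\pi_\varepsilon a_i}$ or $R_{\pi_\varepsilon a_i}$ be its first letter. Then our function is the product, in the $j$th tensor factor, of $\sigma_{\beta_j}$ of this letter with an element of $D_{\vec\beta}([n+1]\setminus\{i\})$. There are at most $2k(n+1)|E|$ choices, each giving a space of dimension $\le a_n(\vec\beta)$.

For $c_{n+1}$ with $n\ge1$, every tree has two sibling leaves, and the first argument applies. Iterate for $t>1$. $\square$

The reason for passing to matrix algebras is the following textbook fact. For a full matrix algebra $R$ over $K$, the map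
$$R\otimes R\to\mathrm{End}_KR,\qquad x\otimes y\mapsto(w\mapsto xwy)\tag{2}$$
is bijective. Indeed, on matrix units $E_{ij}wE_{kl}=w_{jk}E_{il}$; these maps are linearly independent, and the dimensions agree. So if $w_1,\dots,w_N$ span $R$, the maps $x\otimes y\mapsto xw_iy$ are jointly injective on $R\otimes R$: inserting constants loses nothing.

**Lemma 2 (repeated blocks do not matter).** If $\Gamma$ is the set of entries of $\vec\beta$, then $a_n(\vec\beta)\preceq a_n(\Gamma)$.

*Proof.* It suffices to pass from $(\beta,\beta,\vec\delta)$ to $(\beta,\vec\delta)$. Choose words in constants $u_1,\dots,u_N$ such that the $\sigma_\beta(u_i)$ span $S_\beta$. For $F\in D_{(\beta,\beta,\vec\delta)}(I)$ let $F_i$ be its image under $x\otimes y\otimes w\mapsto x\,\sigma_\beta(u_i)\,y\otimes w$. By (2), tensored with $S_{\vec\delta}$, the linear map $F\mapsto(F_i)_i$ is injective. Since $\sigma_\beta(g_1)\sigma_\beta(u_i)\sigma_\beta(g_2)=\sigma_\beta(g_1u_ig_2)$, each $F_i$ is a specialization of an element of $D_{(\beta,\vec\delta)}(I\sqcup E_i)$, where $|E_i|=t_i$ is the length of $u_i$. So $a_n(\beta,\beta,\vec\delta)\le\sum_ia_{n+t_i}(\beta,\vec\delta)\preceq a_n(\beta,\vec\delta)$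 by Lemma 1. $\square$

**Lemma 3 (supermultiplicativity).** There are $B\ge1$, $b\ge0$ with $a_n(\Gamma)a_m(\Gamma)\le B(n+m+1)^ba_{n+m}(\Gamma)$ for all $n,m\ge0$.

*Proof.* Let $|I|=n$, $|I'|=m$, $I\cap I'=\emptyset$. Then $D_\Gamma(I)\otimes D_\Gamma(I')$ embeds in the multilinear maps $A^{I\sqcup I'}\to S_\Gamma\otimes S_\Gamma$. For $H=\sum_jF_j\otimes F'_j$ and $w\in S_\Gamma$ put $H_w=\sum_jF_jwF'_j$. Let $w$ run over a finite spanning set of $S_\Gamma$ consisting of elements $\bigotimes_{\beta\in\Gamma}\sigma_\beta(u_\beta)$ with words in constants $u_\beta$. As a tensor product of full matrix algebras, $S_\Gamma$ is a full matrix algebra, so by (2) the map $H\mapsto(H_w)_w$ is injective. In each tensor factor we get $\sigma_\beta(g_\beta u_\beta g'_\beta)$, so $H_w$ is a specialization of an element of $D_\Gamma(I\sqcup I'\sqcup E_w)$ with $|E_w|=t_w$ fixed. Hence $a_na_m\le\sum_wa_{n+m+t_w}(\Gamma)$, and Lemma 1, applied with $n+m$ in place of $n$, finishes the proof. $\square$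

**Lemma 4 (growth rates of sets of blocks).** For $\Gamma\ne\emptyset$ the limit $\alpha_\Gamma=\lim_na_n(\Gamma)^{1/n}$ exists, $1\le\alpha_\Gamma<\infty$, and $a_n(\Gamma)\preceq\alpha_\Gamma^n$.

*Proof.* Write $a_n=a_n(\Gamma)$. A block $\beta\in\Gamma$ is nontrivial, so some $\sigma_\beta(L_{\pi_\varepsilon a})$ or $\sigma_\beta(R_{\pi_\varepsilon a})$ is nonzero; with empty words in the other factors this shows $a_1\ge1$. By Lemma 3, $a_1a_n\ge1$ implies $a_{n+1}\ge1$, so all $a_n\ge1$. Put $\ell_n=\log a_n\ge0$ and $\psi(n)=\log B+b\log(n+1)\ge0$, a nondecreasing function. Lemma 3 says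
$$\ell_{n+m}\ge\ell_n+\ell_m-\psi(n+m).\tag{3}$$

Fix $N\ge1$. With $n=m=2^{j-1}N$, (3) gives $2^{-j}\ell_{2^jN}\ge2^{-(j-1)}\ell_{2^{j-1}N}-2^{-j}\psi(2^jN)$. Summing over $j$,
$$\ell_{2^jN}\ge2^j(\ell_N-\eta_N),\qquad\eta_N=\sum_{i\ge1}2^{-i}\psi(2^iN)\le\log B+b\log(N+1)+2b\log2,$$
where we used $2^iN+1\le2^i(N+1)$ and $\sum_{i\ge1} i2^{-i}=2$.

For $n\ge N$ write $n=kN+r$ with $0\le r<N$, and expand $k$ in binary. Then $n$ is the sum of $r$ and of $O(\log n)$ distinct numbers $2^jN$, the powers $2^j$ adding up to $k$. Applying (3) repeatedly, with all partial sums at most $n$ and with $\ell_r\ge0$,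
$$\ell_n\ge k(\ell_N-\eta_N)-O(\log n)\,\psi(n).$$
Divide by $n$ and let $n\to\infty$: $\liminf_n\ell_n/n\ge(\ell_N-\eta_N)/N$ for every $N$. Since $\eta_N/N\to0$, it follows that $\liminf_n\ell_n/n\ge\limsup_N\ell_N/N$. So the limit exists. It is $\ge0$, and it is finite because $a_n\le d^n\dim S_\Gamma$. Finally, $\log\alpha_\Gamma\ge(\ell_N-\eta_N)/N$ says $a_N\le\alpha_\Gamma^Ne^{\eta_N}$, and $e^{\eta_N}\le4^bB(N+1)^b$. For $N=0$, $a_0=1$. $\square$

We put $\alpha_\emptyset=0$. In Example 1, $\alpha_{\{1\}}=\alpha_{\{2\}}=1$ and $\alpha_{\{1,2\}}=2$. In Example 2, $\alpha_{\{\beta\}}=\lim_t\big(3\binom{3t}t\big)^{1/3t}=3/\sqrt[3]4$.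

## 7. The ideals $X_\Gamma$: which blocks can act at the same time

The spaces $D_\Gamma$ exist for every $\Gamma\subset C'$, whether or not the blocks of $\Gamma$ meet inside $A$. The variant of Example 1 with $pq=qp=0$ has the same $a_n(\{1,2\})=2^n$ (blocks with units $E_{pp},E_{qq},E_{zz}$), but one product function for each $n\ge2$. We need a test for meeting.

**Definition.** An *$e$-tree* is an expression built from elements of $A$ by products and by applying operators $e_\beta$, $\beta\in C'$. For $\Gamma\subset C'$, let $X_\Gamma$ be the span of the values of the $e$-trees in which the set of occurring $\beta$'s is exactly $\Gamma$.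

Directly from the definition,
$$X_\emptyset=A,\qquad X_\Gamma X_{\Gamma'}\subset X_{\Gamma\cup\Gamma'},\qquad e_\beta X_\Gamma\subset X_{\Gamma\cup\{\beta\}} .\tag{4}$$
With $\Gamma'=\emptyset$ we see that each $X_\Gamma$ is an ideal of $A$, hence an $M$-submodule. Therefore
$$S_\beta X_\Gamma=e_\beta S_\beta X_\Gamma\subset e_\beta X_\Gamma\subset X_{\Gamma\cup\{\beta\}} .\tag{5}$$

In Example 1, $(e_1p)(e_2q)=pq=z$ shows $X_{\{1,2\}}\supset Kz\ne0$. In the variant with $pq=0$, a subtree containing $e_1$ has its value in $Kp$ and one containing $e_2$ has its value in $Kq$; a subtree containing both has its value in $Kp\cap Kq=0$, so $X_{\{1,2\}}=0$. In Example 2, $X_{\{\beta\}}=Q$: it contains $e_\beta A=Q$, and every $e$-tree containing $e_\beta$ has its value in the ideal $Q$.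

We now prove that $c_n$ grows, up to polynomial factors, like the largest $a_n(\Gamma)$ with $X_\Gamma\ne0$, first from below and then from above.

## 8. Lower bound: turning operator words into products

**Proposition 5.** If $X_\Gamma\ne0$, then $a_n(\Gamma)\preceq c_n$ for $n\ge1$.

In Example 1 the proof is one line. In the $e$-tree $(e_1p)(e_2q)$ replace $e_1,e_2$ by words $g_1,g_2$ on $I_1,I_2$. Since $g_1p\in S_{I_1}p+Kz$ and $g_2q\in T_{I_2}q+Kz$, the result is $S_{I_1}T_{I_2}z$. So the $2^n$ independent functions of $D_{\{1,2\}}$ reappear as functions built from products with the two constants $p,q$, whence $2^n\le c_{n+2}$. In general the value depends on more than $\sigma_\beta(g_\beta)$, because $g_\beta$ also has a component in $J$. Step 1 removes that dependence, and Step 2 makes the result injective.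

*Proof.* For $\Gamma=\emptyset$, $a_n=0$ for $n\ge1$. Let $\Gamma\ne\emptyset$. A *slotted tree* is an expression built from elements of $A$ by products, by applying fixed operators from $M$, and by applying slot symbols, each used once, to be filled by elements of $M$. It defines a multilinear map from tuples of fillings to $A$.

**Step 1 (a slotted tree that sees only the $\sigma_\beta$).** The purpose is to find a slotted tree with one slot per $\beta\in\Gamma$ whose value on fillings from $e_\beta Me_\beta$ depends only on their images in $S_\beta$. Take an $e$-tree of nonzero value in which exactly the $\beta\in\Gamma$ occur. For each $\beta\in\Gamma$ replace one occurrence of $e_\beta$ by a slot $\zeta_\beta$; the other occurrences stay as fixed operators. Consider *refinements*: each $\zeta_\beta$ is replaced by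
$$\zeta_{\beta,0}\,v_{\beta,1}\,\zeta_{\beta,1}\,v_{\beta,2}\cdots v_{\beta,p_\beta}\,\zeta_{\beta,p_\beta}\qquad\text{with fixed }v_{\beta,j}\in e_\beta Je_\beta,$$
and we require that the refined tree does not vanish identically when the slots $\zeta_{\beta,j}$ are filled from $e_\beta Me_\beta$. The unrefined tree qualifies: fill with the $e_\beta$. Since $J$ is an ideal with $J^\mu=0$, necessarily $p_\beta<\mu$. So there is a refinement $\Psi$ with $\sum_\beta p_\beta$ maximal.

Suppose some filling of $\Psi$ from the $e_\beta Me_\beta$, with one component $m_{\beta,j}\in e_\beta Je_\beta$, had a nonzero value. Replace $\zeta_{\beta,j}$ by $\zeta'\,m_{\beta,j}\,\zeta''$. Filling $\zeta',\zeta''$ with $e_\beta$ gives the same nonzero value, so this is a refinement with a larger $\sum p_\beta$, a contradiction. Hence fillings with a component in $e_\beta Je_\beta$ give $0$. Now $e_\beta Me_\beta=S_\beta\oplus e_\beta Je_\beta$, because $e_\beta Se_\beta=S_\beta$, and on this space $\sigma_\beta$ is the projection to $S_\beta$. By multilinearity, $\Psi$ on such fillings depends only on the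 elements $\sigma_\beta(m_{\beta,j})$; it is given by a nonzero linear map $\bar\Psi$ on $\bigotimes_\beta S_\beta^{\otimes(p_\beta+1)}$. Pure tensors span, so $\bar\Psi$ is nonzero on some pure tensor. Fix its components, as elements of $S_\beta\subset M$, in the slots $\zeta_{\beta,j}$ with $j\ge1$. What remains is a slotted tree $\Psi'$ with one slot for each $\beta\in\Gamma$ and
$$\Psi'\big((m_\beta)_\beta\big)=\bar\Psi'\Big(\bigotimes_\beta\sigma_\beta(m_\beta)\Big)\quad(m_\beta\in e_\beta Me_\beta),\qquad0\ne\bar\Psi':S_\Gamma\to A .\tag{6}$$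

**Step 2 (making it injective and writing it with constants from $A$).** The purpose is to recover all of $S_\Gamma$ from finitely many such values, by trees that contain only products, constants and slots. The set $\{s\in S_\Gamma:\bar\Psi'(xsy)=0\text{ for all }x,y\in S_\Gamma\}$ is a two-sided ideal. It is proper because $\bar\Psi'\ne0$ (take $x=y=1$), and $S_\Gamma$ is simple, so it is $0$. Since $\bar\Psi'(xsy)$ is bilinear in $(x,y)$, finitely many pairs of pure tensors $x=\bigotimes x_\beta$, $y=\bigotimes y_\beta$ suffice: for these pairs the maps $s\mapsto\bar\Psi'(xsy)$ are jointly injective on $S_\Gamma$. For $s=\bigotimes_\beta\sigma_\beta(g_\beta)$ with arbitrary $g_\beta\in M$,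
$$\bar\Psi'(xsy)=\Psi'\big((x_\beta g_\beta y_\beta)_\beta\big),\tag{7}$$
because $x_\beta g_\beta y_\beta\in e_\beta Me_\beta$ and $\sigma_\beta(x_\beta g_\beta y_\beta)=x_\beta\sigma_\beta(g_\beta)y_\beta$.

All fixed operators in (7), namely the remaining $e_\beta$, the $v_{\beta,j}$, the fixed components from Step 1 and the $x_\beta,y_\beta$, are linear combinations of words in constants. Expanding, we get finitely many slotted trees $\Omega_1,\dots,\Omega_N$ that involve only constants from $A$ (say $t_i$ of them in $\Omega_i$), products, and one slot for each $\beta\in\Gamma$, such that each $\Psi'((x_\beta g_\beta y_\beta)_\beta)$ is a fixed linear combination of the $\Omega_i((g_\beta)_\beta)$.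

**Step 3 (comparing dimensions).** The purpose is to bound $\dim D_\Gamma(I)$ by the ranks of the $\Omega_i$. Let $\mathcal F(I)$ be the vector space with basis all tuples $(g_\beta)_{\beta\in\Gamma}$ of words $g_\beta$ on $I_\beta$, $\bigsqcup I_\beta=I$, and let $\varphi:\mathcal F(I)\to D_\Gamma(I)$ be the surjection $(g_\beta)\mapsto\bigotimes\sigma_\beta(g_\beta)$. Filling the slots with the $g_\beta$ extends each $\Omega_i$ to a linear map from $\mathcal F(I)$ to multilinear maps $A^I\to A$. Suppose $\Omega_i(f)=0$ for all $i$. Then for every $a\in A^I$ the element $s=\varphi(f)(a)$ satisfies, by (7) and linearity, $\bar\Psi'(xsy)=0$ for all chosen pairs, so $s=0$. Thus $\bigcap_i\ker\Omega_i\subset\ker\varphi$, and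
$$\dim D_\Gamma(I)\le\sum_i\mathrm{rank}\,\Omega_i .$$
Filling a slot with a word means multiplying the subtree below successively by monomials. So the image of $\Omega_i$ consists of specializations of elements of $W(I\sqcup E_i)$ with $|E_i|=t_i$, and $\mathrm{rank}\,\Omega_i\le c_{n+t_i}$. Hence $a_n(\Gamma)\le\sum_ic_{n+t_i}\preceq c_n$ for $n\ge1$ by Lemma 1. $\square$

## 9. Templates: functions controlled by operator words

For the upper bound we want to write every monomial $h$ as a sum of functions of finitely many shapes, each of which is a fixed linear map applied to a tensor of operator words and to a bounded number of bare variables.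

Example 2 shows such a shape. Let $h$ be a monomial of degree $\ge2$. For every node $h_x=uv$ of degree $\ge3$, at least one of $u,v$ is $Q$-valued. Expanding $h$ from the root down, using $QQ=0$, leads to
$$h=\sum_x\sigma_\beta(g_x)(a_ia_j),$$
where $x$ runs over the nodes with two sibling leaves $i,j$ (with their decorations understood in $a_ia_j$) and $g_x$ is the word of multiplications from the root down to $x$. Here $g_x$ acts on $Q$ as $\sigma_\beta(g_x)$. If there is more than one such node, each $g_x$ contains a letter $L_{h'}$ or $R_{h'}$ with $\deg h'\ge2$, and both sides are $0$. If there is exactly one, the formula is the definition of $h$. So $W([n])$ is covered by the functions $\theta(F\otimes a_i\otimes a_j)$ with $F\in D_{\{\beta\}}([n]\setminus\{i,j\})$ and $\theta(s\otimes a\otimes a')=s\big(\pi_\varepsilon(a)\pi_\delta(a')\big)$, and $c_n\le4n(n-1)a_{n-2}(\{\beta\})$ for $n\ge2$. The arbitrarily long word $g_x$ is counted through $D$, not word by word.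

**Definition.** A *template* is $\mathfrak t=(\vec\beta,r,\mathbf b,\theta)$ with $\vec\beta$ a finite sequence in $C'$, $r\ge0$, $\mathbf b=(b_1,\dots,b_q)\in A^q$ constants, and $\theta:S_{\vec\beta}\otimes A^{\otimes r}\to A$ a linear map *with image in $X_\Gamma$*, where $\Gamma=\Gamma(\mathfrak t)$ is the set of entries of $\vec\beta$. Let $\mathfrak t(I)$ be the span of all maps
$$a\mapsto\theta\big(F(a|_{I'},\mathbf b)\otimes a_{i_1}\otimes\dots\otimes a_{i_r}\big),$$
where $i_1,\dots,i_r\in I$ are distinct, $I'=I\setminus\{i_1,\dots,i_r\}$, $F\in D_{\vec\beta}(I'\sqcup\{o_1,\dots,o_q\})$, and the variables $o_j$ are set equal to $b_j$.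

These maps are $X_\Gamma$-valued. With $n=|I|$, there are at most $n^r$ choices of $(i_1,\dots,i_r)$, so
$$\dim\mathfrak t(I)\le n^ra_{n-r+q}(\vec\beta)\ \text{ if }n\ge r,\qquad\mathfrak t(I)=0\ \text{ if }n<r\text{ or }X_\Gamma=0.\tag{8}$$
The condition on the image of $\theta$ is what will restrict the final estimate to those $\Gamma$ with $X_\Gamma\ne0$.

**(T1) Products.** If $f\in\mathfrak t(I)$, $f'\in\mathfrak t'(I')$, $I\cap I'=\emptyset$, then $ff'\in(\mathfrak t\mathfrak t')(I\sqcup I')$ for the template $\mathfrak t\mathfrak t'=(\vec\beta\vec\beta',r+r',\mathbf b\mathbf b',\theta'')$ given by concatenation and $\theta''(s\otimes s'\otimes w\otimes w')=\theta(s\otimes w)\,\theta'(s'\otimes w')$, where $s\in S_{\vec\beta}$, $s'\in S_{\vec\beta'}$, $w\in A^{\otimes r}$, $w'\in A^{\otimes r'}$. Indeed, $F\otimes F'$ belongs to $D_{\vec\beta\vec\beta'}$ of the union of the variable sets (made disjoint), and by (4) the image of $\theta''$ lies in $X_\Gamma X_{\Gamma'}\subset X_{\Gamma\cup\Gamma'}$.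

**(T2) Operator words.** If $\beta\in C'$, $g\in G(I_0)$, $f\in\mathfrak t(I)$, $I_0\cap I=\emptyset$, then $\sigma_\beta(g)f\in\mathfrak t^\beta(I_0\sqcup I)$ for the template $\mathfrak t^\beta=((\beta,\vec\beta),r,\mathbf b,\theta^\beta)$ with $\theta^\beta(s_0\otimes s\otimes w)=s_0\,\theta(s\otimes w)$. Here $s_0\in S_\beta\subset M$ acts on $A$, $\sigma_\beta(g)\otimes F$ lies in the corresponding space $D_{(\beta,\vec\beta)}$, and the image is in $S_\beta X_\Gamma\subset X_{\Gamma\cup\{\beta\}}$ by (5).

In (T2) the template does not depend on the word $g$ or on its length.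

## 10. Approximating monomials along a composition series

**Proposition 6.** There is a finite set $\mathcal T$ of templates with $W(I)\subset\sum_{\mathfrak t\in\mathcal T}\mathfrak t(I)$ for all finite $I\ne\emptyset$.

*Proof.* **Step 1 (the blocks of the composition factors).** The purpose is to replace the action of $M$ by that of a single block, at the price of going one step down in a composition series. Let $A=A_0\supsetneq A_1\supsetneq\dots\supsetneq A_L=0$ be a composition series of the $M$-module $A$, and $V_i=A_i/A_{i+1}$. The submodule $JV_i$ is $0$, since $JV_i=V_i$ would give $V_i=J^\mu V_i=0$. So $V_i$ is an irreducible module over $S$. As $1=\sum_\beta e_\beta$ with central orthogonal idempotents of $S$, there is a unique $\beta(i)\in C$ such that $e_{\beta(i)}$ acts on $V_i$ as the identity, and the other $S_\beta$ act as $0$. So every $m\in M$ acts on $V_i$ as $\sigma_{\beta(i)}(m)$, that is,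
$$mx-\sigma_{\beta(i)}(m)x\in A_{i+1}\qquad(m\in M,\ x\in A_i).\tag{9}$$
The simple algebra $S_{\beta(i)}$ acts faithfully on $V_i$.

**Step 2 (the induction).** The purpose is to set up successive approximations of monomials, with errors in smaller and smaller ideals.

**Claim$_i$.** There are a finite set $\mathcal T_i$ of templates and, for every monomial $h$ on every $I$, a function $\tilde h\in\sum_{\mathfrak t\in\mathcal T_i}\mathfrak t(I)$ such that the remainder $\rho(h):=h-\tilde h$ takes values in $A_i$, and $\tilde h=h$ if $h$ is a leaf.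

Claim$_0$ holds with $\mathcal T_0=\{(\emptyset,1,\emptyset,\pi_\varepsilon):\varepsilon\in E\}$, $\tilde h=h$ for leaves, and $\tilde h=0$ otherwise; the image condition is empty because $X_\emptyset=A$. Claim$_L$ is the proposition, since $A_L=0$. Assume Claim$_i$ with $i<L$, and put $\beta=\beta(i)$. We construct a new approximation $\tilde h^{\rm new}$ with remainder in $A_{i+1}$. For leaves we keep $\tilde h=h$.

**Step 3 (Case 1: $A_iA_i\subset A_{i+1}$).** The purpose is to expand the remainder down the tree; products of two remainders are negligible in this case. For a non-leaf $h=uv$ put $\kappa(h)=\tilde u\tilde v-\tilde h$. From $\tilde u=u-\rho(u)$, $\tilde v=v-\rho(v)$ we get $\tilde u\tilde v=uv-L_u\rho(v)-R_v\rho(u)+\rho(u)\rho(v)$, so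
$$\rho(h)=uv-\tilde h=\kappa(h)+L_u\rho(v)+R_v\rho(u)-\rho(u)\rho(v).\tag{10}$$
Since $A_i$ is an ideal, $\kappa(h)$ is $A_i$-valued. Modulo $A_{i+1}$ the last term disappears:
$$\rho(h)\equiv\kappa(h)+L_u\rho(v)+R_v\rho(u)\pmod{A_{i+1}}.$$
Now apply the same congruence to $v$ and $u$, and so on down the tree. This is legitimate because $A_{i+1}$ is an ideal, and it ends at the leaves, where $\rho=0$. The result is
$$\rho(h)\equiv\sum_xg_x\,\kappa(h_x)\equiv\kappa(h)+\sum_{x\ne\text{root}}\sigma_\beta(g_x)\,\kappa(h_x)\pmod{A_{i+1}}.\tag{11}$$
Here $x$ runs over the internal nodes, $h_x$ is the submonomial at $x$, on $I_x\subset I$, and $g_x\in G(I\setminus I_x)$ is the product of the letters along the path from the root to $x$: $L_u$ when passing from $uv$ to $v$, and $R_v$ when passing from $uv$ to $u$. The second congruence is (9), since $\kappa(h_x)$ is $A_i$-valued. Put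
$$\tilde h^{\rm new}=\tilde h+\kappa(h)+\sum_{x\ne\text{root}}\sigma_\beta(g_x)\,\kappa(h_x).$$
By (11), $h-\tilde h^{\rm new}$ is $A_{i+1}$-valued.

It remains to see that finitely many templates suffice. We have $\kappa(h_x)\in\sum_{\mathfrak t,\mathfrak t'\in\mathcal T_i}(\mathfrak t\mathfrak t')(I_x)+\sum_{\mathfrak t\in\mathcal T_i}\mathfrak t(I_x)$ by (T1). If $\beta$ is trivial, the last sum in $\tilde h^{\rm new}$ is $0$, because $g_x$ with $x\ne$ root is a product of at least one letter and $\sigma_\beta$ kills all letters. If $\beta\in C'$, apply (T2). So Claim$_{i+1}$ holds with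
$$\mathcal T_{i+1}=\mathcal T_i\cup\{\mathfrak t\mathfrak t'\}\cup\{\mathfrak t^\beta,(\mathfrak t\mathfrak t')^\beta\},\qquad\mathfrak t,\mathfrak t'\in\mathcal T_i,$$
the last set only if $\beta\in C'$.

**Step 4 (Case 2: $A_iA_i\not\subset A_{i+1}$; reading off classes in $V_i$).** The term $\rho(u)\rho(v)$ in (10) can no longer be dropped. The purpose of this step is to use the nonzero multiplication on $V_i$ instead: an element $a\in A_i$ can be recovered modulo $A_{i+1}$ from the operators $\sigma_\beta(L_{ma}),\sigma_\beta(R_{ma})$, $m\in M$. Some $L_a$ with $a\in A_i$ acts nontrivially on $V_i$, so $\sigma_\beta(L_a)\ne0$ and $\beta\in C'$. Let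
$$Z=\{a\in A:\sigma_\beta(L_{ma})=\sigma_\beta(R_{ma})=0\text{ for all }m\in M\},$$
an $M$-submodule. If $a\in A_{i+1}$, then $ma\in A_{i+1}$, so $L_{ma}$ and $R_{ma}$ map $A$ into $A_{i+1}$ and kill $V_i$; by faithfulness, $a\in Z$. So $A_{i+1}\subset Z$, while $A_i\not\subset Z$, as just seen. By irreducibility of $V_i$, $A_i\cap Z=A_{i+1}$.

Let $m_1,\dots,m_k$ be words in constants spanning $M$. The linear map
$$T:A\to S_\beta^{2k},\qquad T(a)=\big(\sigma_\beta(L_{m_sa}),\sigma_\beta(R_{m_sa})\big)_{s=1}^k$$
has kernel $Z$, so $T|_{A_i}$ has kernel $A_{i+1}$. Hence $T(a)\mapsto a+A_{i+1}$ ($a\in A_i$) is a well-defined linear map $T(A_i)\to V_i$. Extend it to a linear map $S_\beta^{2k}\to V_i$, with components $\theta_s,\theta'_s:S_\beta\to V_i$. Then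
$$\chi:A\to V_i,\qquad\chi(a)=\sum_s\theta_s\big(\sigma_\beta(L_{m_sa})\big)+\theta'_s\big(\sigma_\beta(R_{m_sa})\big)\tag{12}$$
satisfies $\chi(a)=a+A_{i+1}$ for $a\in A_i$, and $\chi(Z)=0$.

**Step 5 (Case 2: lifts that respect the ideals $X_\Gamma$).** We will have to lift elements of $V_i$ back to $A_i$. A template with block set $\Gamma$ must have values in $X_\Gamma$, so an arbitrary lift is not enough; the purpose of this step is to find suitable ones. Since $e_\beta V_i=V_i$, there is a linear map $\lambda:V_i\to e_\beta A_i\subset X_{\{\beta\}}$ that is right inverse to $A_i\to V_i$. Next, let $\Gamma\subset C'$.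

* Suppose $X_\Gamma\not\subset Z$. As $X_\Gamma$ is an $M$-submodule, some $x\in X_\Gamma$ has $\sigma_\beta(L_x)\ne0$ or $\sigma_\beta(R_x)\ne0$. By faithfulness, $xA_i\not\subset A_{i+1}$ or $A_ix\not\subset A_{i+1}$. Both sets lie in $X_\Gamma\cap A_i$, so $X_\Gamma\cap A_i\not\subset A_{i+1}$, and irreducibility gives $(X_\Gamma\cap A_i)+A_{i+1}=A_i$. So there is a linear right inverse $\lambda_\Gamma:V_i\to X_\Gamma\cap A_i$ of $A_i\to V_i$.
* Suppose $X_\Gamma\subset Z$. Then $\chi(X_\Gamma)=0$, and we put $\lambda_\Gamma=0$.

**Step 6 (Case 2: the new approximation).** The purpose is to subtract the class of $\rho(h)$ in $V_i$. For a non-leaf monomial $h$ on $I$ write $\tilde h=\sum_jf_j$ with $f_j\in\mathfrak t_j(I)$, $\mathfrak t_j\in\mathcal T_i$ and $\Gamma_j=\Gamma(\mathfrak t_j)$. Since $\rho(h)$ is $A_i$-valued, $\rho(h)+A_{i+1}=\chi(\rho(h))=\chi(h)-\sum_j\chi(f_j)$. Put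
$$\tilde h^{\rm new}=\tilde h+\lambda\chi(h)-\sum_j\lambda_{\Gamma_j}\chi(f_j).$$
For each $j$, $\lambda_{\Gamma_j}\chi(f_j)$ is $A_i$-valued with class $\chi(f_j)$ in $V_i$. If $X_{\Gamma_j}\not\subset Z$, this is the choice of $\lambda_{\Gamma_j}$; if $X_{\Gamma_j}\subset Z$, both are $0$, since $f_j$ is $X_{\Gamma_j}$-valued. Hence
$$h-\tilde h^{\rm new}=\rho(h)-\lambda\chi(h)+\sum_j\lambda_{\Gamma_j}\chi(f_j)$$
is $A_i$-valued with class $\big(\chi(h)-\sum_j\chi(f_j)\big)-\chi(h)+\sum_j\chi(f_j)=0$, so it is $A_{i+1}$-valued.

Again we count templates. The function $\lambda_{\Gamma_j}\chi(f_j)$ belongs to the template obtained from $\mathfrak t_j$ by replacing $\theta$ with $\lambda_{\Gamma_j}\chi\theta$, whose image is in $X_{\Gamma_j}$. By (12), $\lambda\chi(h)=\sum_s\lambda\theta_s(\sigma_\beta(L_{m_sh}))+\lambda\theta'_s(\sigma_\beta(R_{m_sh}))$. If $m_s$ is a word in the constants $\mathbf b^{(s)}$, then $m_sh$ is a specialization of an element of $W(I\sqcup E_s)$, where $|E_s|$ is the length of $m_s$. So $\sigma_\beta(L_{m_sh})$ and $\sigma_\beta(R_{m_sh})$, each coming from a single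 letter, are specializations of elements of $D_{(\beta)}(I\sqcup E_s)$. Thus $\lambda\chi(h)$ lies in the sum over $s$ of the spaces of the templates $((\beta),0,\mathbf b^{(s)},\lambda\theta_s)$ and $((\beta),0,\mathbf b^{(s)},\lambda\theta'_s)$, whose images are in $X_{\{\beta\}}$. Finitely many templates, independent of $h$ and $I$, were added, so Claim$_{i+1}$ holds. $\square$

**The steps in Example 1.** Take $A\supset\langle q,z\rangle\supset\langle z\rangle\supset0$. On $V_0=\langle p\rangle$ we are in Case 2 with block $1$, $Z=\langle q,z\rangle$, and $\chi(a)$ the class of $s\,p$ if $a=sp+tq+rz$; with $\lambda$ into $e_1A=Kp$, $\tilde h^{\rm new}=S_Ip$ for every non-leaf $h$ on $I$. On $V_1=\langle q\rangle$ we are in Case 2 with block $2$ and $Z=\langle p,z\rangle$. The old term $S_Ip$ has values in $X_{\{1\}}=\langle p,z\rangle\subset Z$ and needs no correction. The new approximation is $S_Ip+T_Iq$. On $V_2=\langle z\rangle$ we are in Case 1 with the trivial block, and $\kappa(h)=\tilde u\tilde v-\tilde h=(S_{I_1}T_{I_2}+T_{I_1}S_{I_2})z$: formula (1) reappears, and the products of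 templates have produced the block set $\{1,2\}$.

## 11. Proof of Theorem B

Let $\alpha=\max\{\alpha_\Gamma:X_\Gamma\ne0\}$. The set contains $\Gamma=\emptyset$, since $X_\emptyset=A\ne0$.

**Step 1 (lower bound).** The purpose is to show $\liminf c_n^{1/n}\ge\alpha$. If $\Gamma\ne\emptyset$ and $X_\Gamma\ne0$, then $a_n(\Gamma)\preceq c_n$ by Proposition 5, so $\liminf c_n^{1/n}\ge\alpha_\Gamma$ by Lemma 4. For $\Gamma=\emptyset$ this is trivial.

**Step 2 (upper bound).** The purpose is to show $\limsup c_n^{1/n}\le\alpha$, with a polynomial error when $\alpha\ge1$. By Proposition 6, (8) and Lemma 2,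
$$c_n\le\sum_{\mathfrak t\in\mathcal T,\;X_{\Gamma(\mathfrak t)}\ne0,\;r\le n}n^ra_{n-r+q}(\vec\beta)\preceq\sum_{\mathfrak t\in\mathcal T,\;X_{\Gamma(\mathfrak t)}\ne0,\;r\le n}a_{n-r+q}(\Gamma(\mathfrak t)),$$
where $r,q,\vec\beta$ belong to $\mathfrak t$. Terms with $\Gamma(\mathfrak t)=\emptyset$ vanish for all large $n$, since $a_m(\emptyset)=0$ for $m\ge1$. For the others, Lemma 4 gives $a_{n-r+q}(\Gamma)\preceq\alpha_\Gamma^{n-r+q}\preceq\alpha_\Gamma^n\le\alpha^n$. Hence $\limsup c_n^{1/n}\le\alpha$; if $\alpha=0$, there are no other terms, and $c_n=0$ for large $n$. If $\alpha\ge1$, then $c_n\preceq\alpha^n$ for $n\ge1$, after enlarging $B$ to cover the finitely many small $n$.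

Steps 1 and 2 prove parts 1 and 4, with $\exp(A,E)=\alpha$. They prove the estimate in part 3 once we know that $\alpha\ge1$ for non-nilpotent $A$. Its second sentence is the case $\exp(A,E)=1$ of the estimate.

**Step 3 (the nilpotent case).** The purpose is to prove part 2, by showing that $A$ is nilpotent exactly when $C'=\emptyset$. If $\beta\in C'$, then $X_{\{\beta\}}\supset e_\beta A\ne0$, because $e_\beta$ is a nonzero element of $\mathrm{End}_KA$. So $\alpha\ge\alpha_{\{\beta\}}\ge1$. Moreover all $a_n(\{\beta\})\ge1$, so $c_n\ne0$ for all $n\ge1$ by Proposition 5, and $A$ is not nilpotent. If $C'=\emptyset$, then $\sigma(L_a)=\sigma(R_a)=0$ for all $a$, so all $L_a,R_a$ lie in $J$. A monomial whose tree has depth $\ge\mu$ takes values in $J^\mu A=0$, and every binary tree with more than $2^\mu$ leaves has such depth. So $A$ is nilpotent, $c_n=0$ for large $n$, and $\alpha=0$. Finally $c_n\le d^{n+1}$ gives $\alpha\le d$. This proves Theorem B. $\blacksquare$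

By Section 3, Theorem A follows: the conjecture is true. The reduction gives more. We have $\exp^*(A)=0$ if and only if $A$ is nilpotent; otherwise $1\le\exp^*(A)\le\dim A$, and $c_n^*(A)\le B(n+1)^b\exp^*(A)^n$ for all $n\ge1$ with suitable constants $B,b$.

Over an algebraically closed field, part 4 returns the two values computed by hand. In Example 1 it gives $\max\{0,1,1,2\}=2$, the value $2$ counting because $z\in X_{\{1,2\}}$. In Example 2 it gives $\max\{0,\,3/\sqrt[3]4\}=3/\sqrt[3]4$, with $X_{\{\beta\}}=Q$.
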